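# Nielsen moves and left-right transversals of a finite index subgroup

The problem treated here comes from Maurice Chiodo, Robert Crumplin, Oscar Donlan, Paweł Piwek, "Investigating transversals as generating sets for groups", arXiv:1912.02717 (2019). Permutations are composed from right to left throughout.

## 1. Cosets as coordinates, transversals, Nielsen moves

Let $G$ be a group, $H\le G$ a subgroup, $m=[G:H]$. Everything below takes place on the set $\Omega=G/H$ of left cosets, on which $G$ acts transitively by left multiplication. Write $0\in\Omega$ for the point $H$, so that $H=\mathrm{Stab}(0)$.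

**Definition 1 (the two coordinates).** For $g\in G$ put
$$a(g)=g0,\qquad b(g)=g^{-1}0 .$$

Here $a$ records the left coset: $gH=g'H\iff a(g)=a(g')$. And $b$ records the right coset: $Hg=Hg'$ means $g'g^{-1}\in H$, that is $g'g^{-1}0=0$, that is $b(g)=b(g')$. Finally $g\in H\iff a(g)=0\iff b(g)=0$.

**Example 1.** Our running example is $G=S_3=\mathrm{Sym}\{0,1,2\}$ with $H=\mathrm{Stab}(0)=\{1,(1\,2)\}$. We identify $\Omega$ with $\{0,1,2\}$, the coset $gH$ being the point $g(0)$. The coordinates are

| $g$ | $1$ | $(1\,2)$ | $(0\,1)$ | $(0\,2)$ | $(0\,1\,2)$ | $(0\,2\,1)$ |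
|---|---|---|---|---|---|---|
| $a(g)$ | 0 | 0 | 1 | 2 | 1 | 2 |
| $b(g)$ | 0 | 0 | 1 | 2 | 2 | 1 |

**Definition 2 (transversals).** A *left* (*right*) *transversal* of $H$ in $G$ is a complete set of left (right) coset representatives. A *left-right transversal* is a set that is both at once. A set $X\subseteq G$ *extends to a left-right transversal* if $X\subseteq T$ for some left-right transversal $T$ of $H$ in $G$.

**Example 2.** In the running example, $\{1,(0\,1),(0\,2\,1)\}$ has $a$-values $0,1,2$ and $b$-values $0,1,1$: it is a left transversal and not a right one. The sets $\{1,(0\,1),(0\,2)\}$ and $\{1,(0\,1\,2),(0\,2\,1)\}$ are left-right transversals. So $\{(0\,1\,2),(0\,2\,1)\}$ extends to one, while $\{(0\,1),(0\,2\,1)\}$ does not.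

**Definition 3 (Nielsen equivalence).** For a finite tuple (or multiset) $S=(s_1,\dots,s_n)$ of elements of $G$, the elementary Nielsen moves are:

1. replace some $s_i$ by $s_i^{-1}$;
2. replace some $s_i$ by $s_is_j$ or by $s_js_i$ for some $j\ne i$;
3. permute the entries.

Two finite multisets are *Nielsen equivalent*, written $S\sim S'$, if one can be obtained from the other by finitely many elementary moves.

Moves preserve the number $n=|S|$ of entries, counted with repetition, and the subgroup generated.

**Example 3.** $(g,g)\sim(g,g^{-1})\sim(g,1)$. In $S_3$ we have $(0\,1)(0\,1\,2)=(1\,2)$, hence $((0\,1),(0\,1\,2))\sim((0\,1),(1\,2))$.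

**Fact 1 (composite moves).** An entry $s_i$ may be replaced by $ws_iw'$ for any $w,w'\in\langle s_j:j\neq i\rangle$.

*Proof.* To multiply $s_i$ by $s_j^{-1}$ on either side, invert $s_j$, multiply, and invert $s_j$ back. So we may multiply $s_i$ on either side by any $s_j^{\pm1}$ with $j\ne i$, leaving the other entries as they were. Spell out $w$ and $w'$ letter by letter. $\square$

In particular $s_i$ may be conjugated by another entry.

**Fact 2 (distinct coordinates suffice).** Let $m<\infty$. A set $X\subseteq G$ whose elements lie in distinct left cosets and in distinct right cosets of $H$ extends to a left-right transversal. (With $X=\emptyset$: left-right transversals exist.)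

*Proof.* Work in one double coset $HgH$ at a time. It is a union of left cosets, which $H$ permutes transitively by left multiplication, the stabilizer of $gH$ being $H\cap gHg^{-1}$. So it contains $[H:H\cap gHg^{-1}]$ left cosets. Similarly $H$ permutes its right cosets transitively by right multiplication, with $Hgh=Hg\iff h\in g^{-1}Hg$, so it contains $[H:H\cap g^{-1}Hg]$ right cosets. Since $g^{-1}(H\cap gHg^{-1})g=g^{-1}Hg\cap H$, the two intersections are conjugate in $G$. They therefore have the same finite index in $G$, and hence the same index in $H$. So $HgH$ contains equally many left and right cosets.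

Next, any left coset $xH$ and right coset $Hx'$ inside $HgH$ meet: if $x=hgk$ and $x'=h'gk'$ with $h,k,h',k'\in H$, then $hgk'\in xH\cap Hx'$.

Each element of $X$ in $HgH$ uses one left and one right coset there, and different elements use different ones. So equally many left and right cosets of $HgH$ are unused. Match them bijectively and pick an element in each intersection. Doing this in all double cosets and adding $X$ gives the desired transversal. $\square$

## 2. Generating tuples inside a left-right transversal

To say that $S$ *is Nielsen equivalent to a set which extends to a left-right transversal* means: there is $S'=(s_1',\dots,s_n')\sim S$, $n=|S|$, whose $n$ entries are pairwise distinct (repeated entries are not collapsed), such that $\{s_1',\dots,s_n'\}$ is contained in some left-right transversal of $H$ in $G$.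

**Question.** Let $S$ be a finite multiset generating a group $G$, and $H$ a finite index subgroup with $[G:H]\ge|S|$. Is $S$ Nielsen equivalent to a set which extends to a left-right transversal of $H$ in $G$?

The condition $m\ge n$ is forced, since $n$ elements of a left transversal lie in $n$ distinct left cosets. The answer is yes in all cases. From now on $S$ is a finite multiset generating $G$, $n=|S|$, $m=[G:H]$.

**Theorem 1.** If $m<\infty$ and $m\ge n$, then $S$ is Nielsen equivalent to an $n$-tuple of pairwise distinct elements contained in a left-right transversal of $H$. If moreover some tuple $\sim S$ has an entry in $H$, the tuple can be chosen with exactly one entry in $H$.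

**Theorem 2.** If $m<\infty$ and $n\ge1$, then $S$ is Nielsen equivalent to a tuple of $n$ distinct elements, none lying in $H$, contained in a left-right transversal, if and only if $m\ge n+1$.

**Theorem 3.** If $m=\infty$, then $S$ is Nielsen equivalent to a tuple with no entry in $H$ whose entries lie in distinct left cosets and in distinct right cosets of $H$. If $H$ has some left-right transversal, this set extends to one.

By Fact 2, for finite $m$ we only have to make the $a$-values distinct and the $b$-values distinct.

## 3. One generator, index two, cyclic quotients, and $S_3$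

**One generator.** If $n=1$, then $S=(g)$ itself works by Fact 2. If $m\ge2$, then $g\notin H$ because $g$ generates $G\ne H$.

**Two generators, index two.** Let $S=(g,h)$, $m=2$. Then $H$ is normal, and we need one entry inside $H$ and one outside. Not both entries are in $H$; say $g\notin H$. If $h\in H$, we are done. If $h\notin H$, then $gh\in H$, and $(g,gh)$ works.

**Normal $H$ with cyclic quotient.** Let $H$ be normal with $G/H\cong\mathbb Z/m$ and $m\ge n\ge 1$. Left and right cosets coincide, so we need distinct images in $\mathbb Z/m$, and moves in $G$ induce the corresponding moves on the images. Lift the images of $S$ to integers. The Euclidean algorithm, which consists of Nielsen moves, turns the integer tuple into $(d,0,\dots,0)$. Since the images generate $\mathbb Z/m$, $d$ is prime to $m$. Adding multiples of the first entry to the others gives $(d,2d,\dots,nd)$, which is distinct modulo $m$ because $n\le m$. If $n\le m-1$, no entry is zero modulo $m$.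

**$S_3$, index three.** Let $S=((0\,1),(0\,1\,2))$ in the running example. The table shows that the two entries share a left coset. Inverting the second gives $(0\,2\,1)$, which shares a right coset with $(0\,1)$. But $S\sim((0\,1),(1\,2))$ has $a$-values $1,0$ and $b$-values $1,0$, as in Theorem 1 with one entry in $H$. Conjugating, $(0\,1)(1\,2)(0\,1)=(0\,2)$, and $((0\,1),(0\,2))$ is as in Theorem 2.

This last computation suggests a procedure: first push entries into $H$, then bring them out again in a controlled way.

## 4. States, and bringing entries out of $H$ by counting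

**Definition 4 (states).** A *state* is a tuple $(z_1,\dots,z_s;\,y_1,\dots,y_t)\sim S$ with $s+t=n$ such that all $y_j\in H$, the $a(z_i)$ are distinct and nonzero, and the $b(z_i)$ are distinct and nonzero. For a state put
$$Y=\langle y_1,\dots,y_t\rangle,\quad A=\{a(z_i)\},\quad B=\{b(z_i)\},\quad C=\Omega\setminus(A\cup\{0\}),$$
and let $q(Y)$ be the number of $Y$-orbits on $\Omega\setminus\{0\}$; we call these the *nonzero orbits*.

Note that $Y$ fixes $0$, and that for finite $m$
$$|C|=m-1-s. \tag{1}$$
A state with $t\le1$ has its entries in distinct left and distinct right cosets, so by Fact 2 it settles the Question for $S$. If $t=0$, moreover no entry is in $H$.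

**Example 4.** In $S_3$, $((0\,1\,2);(1\,2))$ is a state with $s=t=1$, $A=\{1\}$, $B=\{2\}$, $C=\{2\}$. The only nonzero orbit is $\{1,2\}$, so $q(Y)=1$.

**Lemma 1 (initial state).** Here $m$ may be infinite. Among all tuples $\sim S$ choose one with the maximal number $t$ of entries in $H$. Call these entries $y_j$ and the others $z_1,\dots,z_r$. This is a state, and the $a(z_i)$ lie in distinct nonzero $Y$-orbits; so $q(Y)\ge r$. If $r\ge2$, then $q(Y)\ge r+1$.

*Proof.* In each case below, a failure would let us replace some $z_i$ by an element of $H$ using Fact 1, contradicting the maximality of $t$.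

Since $z_i\notin H$, we have $a(z_i),b(z_i)\neq0$. Suppose $z_i0=yz_j0$ with $i\ne j$, $y\in Y$. Then $z_j^{-1}y^{-1}z_i\in H$ may replace $z_i$, a contradiction. So the $a(z_i)$ lie in distinct $Y$-orbits; in particular they are distinct. Suppose $b(z_i)=b(z_j)$ with $i\ne j$. Then $z_iz_j^{-1}\in H$ may replace $z_i$, a contradiction.

Let $r\ge2$. We show that $z_1z_20$ lies in a further nonzero orbit. If $z_1z_20=0$, then $z_1z_2\in H$ may replace $z_1$. If $z_1z_20=yz_i0$ with $y\in Y$, then $w=z_i^{-1}y^{-1}z_1z_2\in H$, and there are three cases.

- $i=1$: replace $z_2$ by $w=(z_1^{-1}y^{-1}z_1)\,z_2$.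
- $i=2$: replace $z_1$ by $w=(z_2^{-1}y^{-1})\,z_1\,(z_2)$.
- $i\ge3$: replace $z_i$ by $w^{-1}=(z_2^{-1}z_1^{-1}y)\,z_i$.

Each is an allowed composite move and a contradiction. $\square$

From the initial state we want to bring the $y_j$ out of $H$ one at a time. Given a state with $t\ge1$, put
$$F'=\langle z_1,\dots,z_s,y_2,\dots,y_t\rangle,\qquad \Omega_0=F'0\supseteq A\cup B\cup\{0\}.$$
To *place* $y_1$ means to replace it by some $y_1'=uy_1v$ with $u,v\in F'$ such that $(z_1,\dots,z_s,y_1';\,y_2,\dots,y_t)$ is a state. What is needed is
$$a(y_1')=uy_1v0\notin A\cup\{0\}\quad\text{and}\quad b(y_1')=v^{-1}y_1^{-1}u^{-1}0\notin B\cup\{0\}. \tag{2}$$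
By permuting entries, any $y_j$ can play the role of $y_1$. One situation is easy whatever $m$ is.

**Lemma 2 (small $F'$-orbit).** If $\Omega_0$ is finite and $\Omega_0\ne\Omega$, then $y_1$ can be placed.

*Proof.* If $y_1\Omega_0=\Omega_0$, then $\Omega_0$ is invariant under $\langle F',y_1\rangle=G$, which is transitive; so $\Omega_0=\Omega$, a contradiction. Hence $y_1\Omega_0\neq\Omega_0$ and $y_1^{-1}\Omega_0\ne\Omega_0$. As $\Omega_0$ is finite, there are $c_1,e\in\Omega_0$ with $y_1c_1\notin\Omega_0$ and $y_1^{-1}e\notin\Omega_0$. Choose $v,u\in F'$ with $v0=c_1$ and $u^{-1}0=e$. For $y_1'=uy_1v$ we get $a(y_1')=uy_1c_1$ and $b(y_1')=v^{-1}y_1^{-1}e$. Both lie outside the $F'$-invariant set $\Omega_0$, which contains $A\cup B\cup\{0\}$. So (2) holds. $\square$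

If $\Omega_0$ is infinite, there is so much room that counting suffices. This proves Theorem 3.

**Proof of Theorem 3.** Let $m=\infty$. By Lemma 1 there is a state. We show that in any state with $t\ge1$ the entry $y_1$ can be placed; iterating, we reach $t=0$.

*$\Omega_0$ finite.* Then $\Omega_0\neq\Omega$, and Lemma 2 applies.

*$\Omega_0$ infinite.* For $c,e\in\Omega_0$ choose $v_c,u_e\in F'$ with $v_c0=c$ and $u_ee=0$. The element $y'=u_ey_1v_c$ has $a(y')=u_ey_1c$ and $b(y')=v_c^{-1}y_1^{-1}e$. For fixed $e$ the map $c\mapsto u_ey_1c$ is injective, so at most $s+1$ points $c$ give $a(y')\in A\cup\{0\}$. For fixed $c$, likewise, at most $s+1$ points $e$ give $b(y')\in B\cup\{0\}$. Let $c$ and $e$ each run through a set of $L=2s+3$ points of $\Omega_0$. At most $2L(s+1)<L^2$ pairs are bad. A good pair $(c,e)$ gives a $y'$ satisfying (2).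

*Extension.* Suppose that $H$ has a left-right transversal $T$. Each double coset $D$ is a union of left cosets and a union of right cosets, and $T\cap D$ meets each of them exactly once. So $D$ contains equally many (as cardinals) left and right cosets. As in Fact 2, any left and right coset in $D$ meet. Our $n$ entries use up the same finite number of left and of right cosets in $D$, so equally many are left over. (If the cardinal is infinite, removing finitely many does not change it.) Match the leftovers bijectively and pick an element in each intersection, in every $D$. $\blacksquare$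

**Where counting stops for finite $m$.** Let $m<\infty$. If $\Omega_0\ne\Omega$, Lemma 2 works. If $\Omega_0=\Omega$, the count above has $m^2$ pairs $(c,e)$ and at most $2m(s+1)$ bad ones, so it gives a good pair only when $m>2s+2$. But we need to go on until $s$ is close to $m$. The trouble is not just a weak estimate. Take the state $((0\,1\,2);(1\,2))$ of Example 4. Here $F'=\langle(0\,1\,2)\rangle$ is transitive, and the elements $uy_1v$ with $u,v\in F'$ are odd, so each is one of the three transpositions. Now $(1\,2)\in H$; $(0\,1)$ shares the left coset of $(0\,1\,2)$, namely $a=1$; and $(0\,2)$ shares its right coset, namely $b=2$. So $y_1$ cannot be placed at all. Note that $m=3=n+1$, so Theorem 2 asserts that $S$ can nevertheless be brought out of $H$; some other entry has to move as well.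

## 5. Both coordinates at once, and orbits of the entries left in $H$

From here to the end of the notes, $m<\infty$.

Three devices replace counting. First, an exact choice of $v$ that controls $a$ and $b$ together, available whenever $y_1$ keeps some point of $C$ inside $C$. Second, the freedom to shift $A$ and $B$ inside $Y$-orbits. Third, a comparison of $q(Y)$ with $s$: every placement raises $s$ by one, and we can arrange that it raises $q$ too.

**Lemma 3 (placing).** Let a state with $t\ge1$ be given, and let $c\in C$ with $y_1c\in C$. Then $y_1$ can be placed. If $F'$ is transitive on $\Omega$, this can be done with $a(y_1')=y_1c$.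

*Proof.* If $F'$ is not transitive, then $\Omega_0\ne\Omega$ is finite and Lemma 2 applies. Let $F'$ be transitive and $K=\mathrm{Stab}_{F'}(0)$. We look for $v\in F'$ with $v0=c$ such that $d=v^{-1}0$ avoids $B\cup\{0\}$, and take $u=1$.

*Which $d$ are possible.* Pick $v_0\in F'$ with $v_00=c$, and put $\Delta=Kc$, $\Delta^*=Kv_0^{-1}0$. For $g\in F'$,
$$g0\in\Delta\iff g\in Kv_0K\iff g^{-1}\in Kv_0^{-1}K\iff g^{-1}0\in\Delta^*. \tag{3}$$
All $z_i$ lie in $F'$, so by (3) $a(z_i)\in\Delta\iff b(z_i)\in\Delta^*$. Since the $a(z_i)$ are distinct and the $b(z_i)$ are distinct, $|A\cap\Delta|=|B\cap\Delta^*|$.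

*The two sets have equal size.* The stabilizers in $F'$ of $c=v_00$ and of $v_0^{-1}0$ are $v_0Kv_0^{-1}$ and $v_0^{-1}Kv_0$. So $|\Delta|=[K:K\cap v_0Kv_0^{-1}]$ and $|\Delta^*|=[K:K\cap v_0^{-1}Kv_0]$. These intersections are conjugate in $F'$ by $v_0$, and $K$ has finite index in $F'$, so the two indices agree.

*Choice of $v$.* Since $c\in\Delta\setminus A$, we have $|B\cap\Delta^*|=|A\cap\Delta|<|\Delta|=|\Delta^*|$, so there is $d\in\Delta^*\setminus B$. As $c\ne0$, $v_0\notin K$, so $v_0^{-1}0\neq0$; since $K$ fixes $0$, $0\notin\Delta^*$ and $d\ne0$. Write $d=kv_0^{-1}0$ with $k\in K$ and put $v=v_0k^{-1}$. Then $v0=v_00=c$ and $v^{-1}0=kv_0^{-1}0=d$. For $y_1'=y_1v$ we get $a(y_1')=y_1c\in C$ and, since $y_1$ fixes $0$, $b(y_1')=v^{-1}y_1^{-1}0=v^{-1}0=d\notin B\cup\{0\}$. This is (2). $\square$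

In the jammed example, $C=\{2\}$ and $y_1$ sends $2$ to $1\notin C$: the hypothesis fails.

**Lemma 4 (rearranging).** In a state, without changing the $y_j$, we may replace $A$ and, independently, $B$ by any subsets of $\Omega\setminus\{0\}$ having the same number of elements in each $Y$-orbit.

*Proof.* Replace $z_i$ by $p_iz_iq_i$ with $p_i,q_i\in Y$. As $Y$ fixes $0$, $a(z_i)$ becomes $p_iz_iq_i0=p_ia(z_i)$ and $b(z_i)$ becomes $q_i^{-1}z_i^{-1}p_i^{-1}0=q_i^{-1}b(z_i)$. Given the new sets, choose bijections from $A$ and from $B$ to them that respect $Y$-orbits, and then the $p_i$ and $q_i$ realizing them. $\square$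

**Lemma 5 (splitting an orbit).** If $Y=\langle y_1,\dots,y_t\rangle\le H$ acts nontrivially on $\Omega$, then $(y_1,\dots,y_t)$ is Nielsen equivalent to a tuple, again written $(y_1,\dots,y_t)$, such that $Y'=\langle y_2,\dots,y_t\rangle$ satisfies $q(Y')\ge q(Y)+1$.

*Proof.* Let $\omega$ be a point moved by $Y$; then $\omega\ne0$. Among the tuples equivalent to $(y_1,\dots,y_t)$ take one with the maximal number of entries fixing $\omega$. Not all entries fix $\omega$; order them so that $y_1\omega\ne\omega$. If $y_1\omega=p\omega$ with $p\in Y'$, replacing $y_1$ by $p^{-1}y_1$ contradicts maximality. So $\omega$ and $y_1\omega$ lie in the same $Y$-orbit but in different $Y'$-orbits. Every $Y$-orbit is a union of $Y'$-orbits, so at least one more orbit arises. $\square$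

For instance $((1\,2),(1\,2))$ on $\{0,1,2\}$ has $q(Y)=1$. With $\omega=1$ we pass to $((1\,2),1)$, where $Y'$ is trivial and $q(Y')=2$. Such moves among the $y_j$ keep them in $H$ and do not affect the $z_i$ or $Y$, so a state remains a state.

**Definition 5 (blocked states).** Consider a state with $t\ge1$ and $C\ne\emptyset$, and let $Y'=\langle y_2,\dots,y_t\rangle$. It is *blocked* if every nonzero $Y$-orbit $O$ has $|C\cap O|\le1$, and for each $O$ with $|C\cap O|=1$ no element of the coset $y_1Y'$ fixes a point of $O$.

**Example 5.** The jammed state $((0\,1\,2);(1\,2))$ is blocked: the only nonzero orbit is $\{1,2\}$, $C=\{2\}$, and $y_1Y'=\{(1\,2)\}$ moves both points. The state $((0\,1\,2);(1\,2),1)$ of $S_3$ is blocked for the same reason. With the order $((0\,1\,2);1,(1\,2))$ it is not blocked, because $1\in y_1Y'$ fixes $2$. So the notion depends on which entry is called $y_1$.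

**Lemma 6.** Consider a state with $t\ge1$ and $C\neq\emptyset$.

(a) If it is not blocked, there is a state $(z_1',\dots,z_s',z_{s+1}';\,y_2,\dots,y_t)$.

(b) If it is blocked, then $s\ge q(Y)$. If it is blocked and $s=q(Y)$, then every nonzero $Y$-orbit has size $\le2$, those of size $2$ being exactly those meeting $C$ (in one point each), and $Y'$ acts trivially on $\Omega$.

*Proof of (a).* The goal is to reach the hypothesis of Lemma 3 with some $g\in y_1Y'$ in place of $y_1$. This replacement is a composite move that changes neither $Y$ nor $Y'$.

Suppose $|C\cap O|\ge2$ for some nonzero orbit $O$. If $y_1$ moves a point $c\in O$, put $g=y_1$. Otherwise $y_1$ fixes $O$ pointwise. Since $|O|\ge2$ and $Y$ is transitive on $O$, some $p\in Y'$ moves some $c\in O$; put $g=y_1p$, so that $gc=y_1(pc)=pc\ne c$. Since $A$ misses at least two points of $O$, we can rearrange by Lemma 4 so that $c,gc\in C$. Replace $y_1$ by $g$ and apply Lemma 3.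

If no such $O$ exists, then, the state being not blocked, there are $O$ with $|C\cap O|=1$ and $g\in y_1Y'$ fixing some $c\in O$. Rearrange so that $C\cap O=\{c\}$, replace $y_1$ by $g$, and apply Lemma 3; now $gc=c\in C$.

*Proof of (b).* Summing over the nonzero $Y$-orbits,
$$s=|A|=\sum_O\bigl(|O|-|C\cap O|\bigr). \tag{4}$$
Each term is at least $1$. This is clear if $C\cap O=\emptyset$. If $|C\cap O|=1$, then $y_1\in y_1Y'$ moves every point of $O$, so $|O|\ge2$. There are $q(Y)$ terms, so $s\ge q(Y)$.

If $s=q(Y)$, all terms equal $1$: $|O|=1$ when $C\cap O=\emptyset$, and $|O|=2$ when $|C\cap O|=1$. If some $p\in Y'$ moved a point of an orbit $O=\{c,c'\}$ of size $2$, then $p$ and $y_1$ would both swap $c,c'$, and $y_1p\in y_1Y'$ would fix $c$, against blockedness. So $Y'$ acts trivially on all orbits of size $2$, and it does so on those of size $1$ and on $0$. $\square$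

We shall also say that Lemma 6(a) *places* $y_1$: the entry leaves $H$, the entries $y_2,\dots,y_t$ stay as they are, and $s$ rises by one.

**Lemma 7.** In a state, if $l$ of the $y_j$ act trivially on $\Omega$ and $|C|\ge l$, then these $l$ entries can be placed one after another, giving a state with $s+l$ entries $z$ and the other $y_j$ unchanged.

*Proof.* A trivially acting $y_j$ satisfies $y_jc=c\in C$ for any $c\in C$, so Lemma 3 applies. Each placement lowers $|C|$ by one, so $C$ is nonempty whenever we need it. $\square$

## 6. The inequality $q(Y)\ge s$ and Theorem 1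

**Proof of Theorem 1.** Let $m\ge n$. For $n=0$ there is nothing to do. Start with the state of Lemma 1. It satisfies
$$q(Y)\ge s. \tag{5}$$

**Step 1: reduce $t$ to at most $1$, keeping (5) as long as the process runs.** Suppose $t\ge2$. By (1),
$$|C|=m-1-s\ge n-1-s=t-1\ge1.$$

If $Y$ acts trivially on $\Omega$, place $y_2,\dots,y_t$ by Lemma 7, which is possible since $|C|\ge t-1$. We end with $t=1$.

If $Y$ acts nontrivially, choose $y_1,\dots,y_t$ as in Lemma 5, so $q(Y')\ge q(Y)+1$.

- If the state is not blocked, Lemma 6(a) gives a state with parameters $(s+1,t-1)$ and group $Y'$. Since $q(Y')\ge q(Y)+1\ge s+1$, (5) holds for it. Repeat.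
- If the state is blocked, then $s\ge q(Y)\ge s$ by Lemma 6(b) and (5). So equality holds and $Y'$ acts trivially. Hence $y_2,\dots,y_t$ act trivially; place them by Lemma 7, as $|C|\ge t-1$. We end with $t=1$ and $y_1\in H$.

Since $t$ drops each time, the process stops at a state with $t\le1$.

**Step 2: read off the theorem.** In a state with $t\le1$ all entries lie in distinct left and distinct right cosets, so they are distinct and Fact 2 applies. If some tuple $\sim S$ has an entry in $H$, then $t\ge1$ in the initial state. The process never goes below $t=1$, so it ends with $t=1$. As $z_i\notin H$, exactly one entry is in $H$. $\blacksquare$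

This answers the Question affirmatively. For $n\le m<\infty$, one can arrange exactly one entry in $H$ if and only if some tuple $\sim S$ meets $H$; "only if" is trivial.

**Example 6.** Take $m=n=3$ and the state $((0\,1\,2);(1\,2),1)$. It is blocked, $s=q(Y)=1$, and $Y'$ is trivial, so we place the entry $1$. In Lemma 3, with $1$ in the role of $y_1$, $F'=S_3$, $c=2$ and $\Delta=\Delta^*=\{1,2\}$. Since $B=\{2\}$, $d=1$, so $v$ has $v0=2$ and $v^{-1}0=1$: $v=(0\,2\,1)$. The result $((0\,1\,2),(0\,2\,1),(1\,2))$ has $a$-values $1,2,0$ and $b$-values $2,1,0$.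

## 7. All entries outside $H$ when $m\ge n+1$: Theorem 2 away from a critical case

*Necessity in Theorem 2.* If $n$ elements outside $H$ lie in a left-right transversal, their left cosets together with $H$ are $n+1$ distinct left cosets, so $m\ge n+1$.

For sufficiency, let $m\ge n+1$ and $n\ge1$. By (1), in every state
$$|C|=m-1-s\ge n-s=t. \tag{6}$$
We must reach $t=0$. With (5) alone the last $y$ may be blocked, as in $((0\,1\,2);(1\,2))$. One more orbit cures this.

**Lemma 8.** Let $m\ge n+1$. From a state with $q(Y)\ge s+1$ one reaches a state with $t=0$.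

*Proof.* Induction on $t$; for $t=0$ there is nothing to do. Let $t\ge1$, so $|C|\ge t\ge1$ by (6). If $Y$ acts trivially, place all $y_j$ by Lemma 7. Otherwise choose the tuple as in Lemma 5. A blocked state would have $s\ge q(Y)\ge s+1$ by Lemma 6(b), so the state is not blocked. Lemma 6(a) gives a state with parameters $(s+1,t-1)$ and group $Y'$, where $q(Y')\ge q(Y)+1\ge(s+1)+1$. Apply induction. $\square$

**Step 1: isolate the critical case.** Take the state of Lemma 1. Since $m\ge2$, $G\not\le H$, so $r\ge1$. If $t=0$ we are done. If $r\ge2$, then $q(Y)\ge r+1$ by Lemma 1, and Lemma 8 applies. If $r=1$ and $q(Y)\ge2$, Lemma 8 applies too. There remains the case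
$$r=1,\qquad t=n-1\ge1,\qquad m\ge n+1\ge3,\qquad Y\text{ transitive on }\Omega\setminus\{0\}. \tag{7}$$

## 8. The critical case: a chain of stabilizers

**Definition 6 ($j$-states).** A *$j$-state* ($j\ge1$) is a state with $s=j$ such that $Y$ fixes $0$ and distinct points $\omega_1,\dots,\omega_{j-1}\ne0$ and is transitive on the set $O_j$ of the remaining points, with $|O_j|=m-j\ge2$.

**Example 7.** $((0\,1\,2);(1\,2))$ in $S_3$ is a $1$-state with $O_1=\{1,2\}$. In general, (7) says exactly that we have a $1$-state.

In a $j$-state the nonzero orbits are $\{\omega_1\},\dots,\{\omega_{j-1}\}$ and $O_j$, so $q(Y)=j=s$. Since $Y$ acts nontrivially, $t\ge1$, and $C\neq\emptyset$ by (6). If the state were blocked, Lemma 6(b) would give $|O_j|\le2$. Hence: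

$(*)$ A $j$-state with $|O_j|\ge3$ is not blocked, for any choice of a tuple Nielsen equivalent to $(y_1,\dots,y_t)$, in any order.

**Step 2: the dichotomy for a $j$-state with $|O_j|\ge3$.** The purpose is to show that either we finish by Lemma 8 or we reach a $(j+1)$-state. Choose $\omega\in O_j$ and pass to a tuple $\sim(y_1,\dots,y_t)$ with the maximal number of entries fixing $\omega$. Let $y_1,\dots,y_\rho$ be the entries not fixing $\omega$. As $Y$ moves $\omega$, $\rho\ge1$. Put $Y'=\langle y_2,\dots,y_t\rangle$.

**Step 3: the case $\rho=1$.** Put $\omega_j=\omega$. Now $Y'$ fixes $0,\omega_1,\dots,\omega_j$. By $(*)$ and Lemma 6(a) we pass to a state with $s=j+1$ and entries $y_2,\dots,y_t$ left, with group $Y'$. If $Y'$ has at least two orbits on $O_j\setminus\{\omega_j\}$, then $q(Y')\ge j+2=(j+1)+1$ and Lemma 8 finishes. Otherwise $Y'$ is transitive on $O_{j+1}=O_j\setminus\{\omega_j\}$, which has $m-j-1\ge2$ points, and we have a $(j+1)$-state.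

**Step 4: the case $\rho\ge2$, four orbits.** We show that here two placements in a row give a surplus of orbits. Put $Y''=\langle y_3,\dots,y_t\rangle$. The points
$$\omega,\quad y_1\omega,\quad y_2\omega,\quad y_1y_2\omega \tag{8}$$
lie in distinct $Y''$-orbits. For each of the six pairs, a coincidence with some $p\in Y''$ yields an element fixing $\omega$ that may replace an entry not fixing $\omega$, against maximality:

- $y_i\omega=p\omega$ ($i=1,2$): replace $y_i$ by $p^{-1}y_i$.
- $y_1y_2\omega=p\omega$: replace $y_1$ by $p^{-1}\,y_1\,y_2$.
- $y_2\omega=py_1\omega$: replace $y_2$ by $y_1^{-1}p^{-1}\,y_2$.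
- $y_1y_2\omega=py_1\omega$: replace $y_2$ by $y_1^{-1}p^{-1}y_1\,y_2$.
- $y_1y_2\omega=py_2\omega$: replace $y_1$ by $y_2^{-1}p^{-1}\,y_1\,y_2$.

All four points lie in $O_j$, so $|O_j|\ge4$ and $q(Y'')\ge(j-1)+4=j+3$. Likewise $y_1\omega\notin Y'\omega$: if $y_1\omega=p\omega$ with $p\in Y'$, replace $y_1$ by $p^{-1}y_1$. So $Y'$ has at least two orbits on $O_j$, and $q(Y')\ge(j-1)+2=j+1$.

If we can place $y_1$, leaving $y_2,\dots,y_t$, and then $y_2$, leaving $y_3,\dots,y_t$, then $s=j+2$ and $q(Y'')\ge j+3=s+1$, and Lemma 8 finishes.

**Step 5: when the second placement fails.** We determine the only possible obstruction. By $(*)$ and Lemma 6(a), $y_1$ can be placed. Afterwards $s=j+1\le q(Y')$. At least one $y$ is left because $t\ge\rho\ge2$, and $C\ne\emptyset$ by (6). If the new state is not blocked with respect to $y_2$ and $Y''$, Lemma 6(a) places $y_2$ and we finish as in Step 4. If it is blocked, Lemma 6(b), applied with $Y',y_2,Y''$ in the roles of $Y,y_1,Y'$, gives $s=q(Y')=j+1$, all nonzero $Y'$-orbits have size $\le2$, and $Y''$ acts trivially. So $Y'$ has exactly two orbits on $O_j$, each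 of size at most $2$. With $|O_j|\ge4$ we get $|O_j|=4$, so $O_j$ consists of the points (8). Since $y_2\in Y'$ moves $\omega$ and $y_1\omega\notin Y'\omega$, the two $Y'$-orbits on $O_j$ are
$$\{\omega,\,y_2\omega\}\quad\text{and}\quad\{y_1\omega,\,y_1y_2\omega\}. \tag{9}$$

**Step 6: a better first placement.** Assume that $|O_j|=4$, (9) holds and $Y''$ acts trivially; otherwise Step 5 has finished. Go back to the $j$-state before $y_1$ was placed, with the tuple $y_1,\dots,y_t$ of Step 2. Write $O=O_j$. Then $m=j+4$ and $|C|=m-1-j=3$. We place $y_1$ so that the next state, with respect to $y_2$ and $Y''$, is not blocked. In each case the new $C$ is the old one minus the point $a(y_1')$.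

*Case $|C\cap O|=3$.* Then $|A\cap O|=1$. As $|A|=j$ and only $j-1$ nonzero points lie outside $O$, $A\supseteq\{\omega_1,\dots,\omega_{j-1}\}$. Also $|B|=j>j-1$, so $B\cap O\ne\emptyset$. Since $Y$ is transitive on $O$, by Lemma 4 we can arrange, independently, $A\cap O=\{y_1y_2\omega\}$ and $\omega\in B$. Then $C=\{\omega,y_1\omega,y_2\omega\}$. The orbit of $0$ under $F'=\langle z_1,\dots,z_j,y_2,\dots,y_t\rangle$ contains $\{0\}\cup A\cup B$ and is $Y'$-invariant. It contains $0$ and all $\omega_i$; with $y_1y_2\omega\in A$ it contains the second orbit in (9), and with $\omega\in B$ the first. So $F'$ is transitive. Now $\omega\in C$ and $y_1\omega\in C$, so Lemma 3 with $c=\omega$ places $y_1$ with $a(y_1')=y_1\omega$. The new $C$ is $\{\omega,y_2\omega\}$, a $Y'$-orbit containing two points of $C$, so the new state is not blocked.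

*Case $|C\cap O|=2$.* By Lemma 4 arrange $C\cap O=\{\omega,y_2\omega\}$. The third point $c_0$ of $C$ is one of the $\omega_i$, so it is fixed by $Y$. Thus $y_1c_0=c_0\in C$, and Lemma 3 with $c=c_0$ places $y_1$. If $a(y_1')=c_0$, the new $C$ is $\{\omega,y_2\omega\}$, a $Y'$-orbit with two points of $C$. If not, the new $C$ contains $c_0$. Then $\{c_0\}$ is a $Y'$-orbit meeting $C$ in one point, and $y_2\in y_2Y''$ fixes it. Either way the new state is not blocked.

*Case $|C\cap O|\le1$.* $C$ contains at least two points fixed by $Y$. Place $y_1$ by Lemma 3 using one of them as $c$. The new $C$ has lost only one point, so it still contains a point fixed by $Y'$, in particular by $y_2$. The new state is not blocked.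

Now Lemma 6(a) places $y_2$. Then $s=j+2$, the group is $Y''$, $q(Y'')\ge j+3=s+1$, and Lemma 8 finishes. So the case $\rho\ge2$ always finishes.

## 9. The end of the chain: symmetric groups and transpositions

**Step 7: what is left.** Starting from the $1$-state (7), apply Steps 2–6 repeatedly. If we have not finished, every step had $\rho=1$ and led from a $j$-state to a $(j+1)$-state, until $|O_j|=2$, that is, $j=m-2$. (For $m=3$ we are there at once.) At that state $t\ge1$ and $j+t=n\le m-1=j+1$, so $t=1$ and $n=m-1$.

**Step 8: rewrite $S$ along the chain.** The placements made on the way are not needed any more; we only keep which entries were split off. For $1\le j\le m-3$ let $g_j$ be the entry called $y_1$ in Step 2 for the $j$-state, after passing to the tuple with maximal fixing and before placement. Let $g_{m-2}$ be the single $y$ of the last state, $g_0$ the entry $z_1$ of the $1$-state, and $Y_j$ the group of the $j$-state. Placing $y_1$ leaves $y_2,\dots,y_t$ unchanged, so the $y$-tuple of the $j$-state is Nielsen equivalent to $g_j$ followed by the $y$-tuple of the $(j+1)$-state. Hence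
$$S\sim(g_0,g_1,\dots,g_{m-2}),\qquad Y_j=\langle g_j,\dots,g_{m-2}\rangle\quad(1\le j\le m-2). \tag{10}$$
Write $\omega_0=0$ and $O_{m-2}=\{\omega_{m-2},\omega_{m-1}\}$. Then $O_j=\{\omega_j,\dots,\omega_{m-1}\}$ for $1\le j\le m-2$. The group $Y_j$ fixes all points outside $O_j$ and is transitive on $O_j$.

**Step 9: $Y_j$ induces $\mathrm{Sym}(O_j)$ for $1\le j\le m-2$.** This will let us correct the $g_j$ at will. Use downward induction. For $j=m-2$, a transitive group on two points is the full symmetric group. For smaller $j$, $Y_j$ is transitive on $O_j$ and contains $Y_{j+1}$, which fixes $\omega_j$ and induces $\mathrm{Sym}(O_j\setminus\{\omega_j\})$. A transitive group whose point stabilizer induces every permutation of the other points is the full symmetric group. Also, $g_{m-2}$ generates $Y_{m-2}$, so it acts on $\Omega$ as the transposition $(\omega_{m-2}\,\omega_{m-1})$.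

**Step 10: make every $g_j$ act as $(\omega_j\,\omega_{j+1})$.** For $j=0,1,\dots,m-3$ in turn, do the following. The element $g_j$ fixes $\omega_0,\dots,\omega_{j-1}$ and moves $\omega_j$. For $j=0$ this is $z_1\notin H$. For $j\ge1$, $g_j\in Y_j$ fixes all points outside $O_j$, and it was chosen as the entry not fixing $\omega_j$. Hence $g_j^{-1}\omega_j\in\{\omega_{j+1},\dots,\omega_{m-1}\}=O_{j+1}$. As $Y_{j+1}$ is transitive on $O_{j+1}$, choose $q\in Y_{j+1}$ with $q\omega_{j+1}=g_j^{-1}\omega_j$; then $g_jq\,\omega_{j+1}=\omega_j$. The permutation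
$$\pi=(\omega_j\,\omega_{j+1})\,(g_jq)^{-1}$$
of $\Omega$ sends $\omega_j\mapsto\omega_{j+1}\mapsto\omega_j$. It also fixes $\omega_0,\dots,\omega_{j-1}$, because $g_j$, $q$ and the transposition do. So $\pi$ moves points of $O_{j+1}$ only, and by Step 9 some $p\in Y_{j+1}$ acts on $\Omega$ as $\pi$. Replace $g_j$ by $pg_jq$, a composite move since $p,q\in\langle g_{j+1},\dots,g_{m-2}\rangle$. The new entry acts as $(\omega_j\,\omega_{j+1})$, and the groups $Y_i$ with $i>j$ are unchanged.

**Step 11: turn the path into a star.** The entries now act as $(\omega_0\,\omega_1),(\omega_1\,\omega_2),\dots,(\omega_{m-2}\,\omega_{m-1})$. For $i=1,\dots,m-2$ in turn, conjugate the entry acting as $(\omega_i\,\omega_{i+1})$ by the preceding entry, which at that time acts as $(0\,\omega_i)$. It becomes an entry acting as $(0\,\omega_{i+1})$. The resulting tuple $\sim S$ acts as $(0\,\omega_1),\dots,(0\,\omega_{m-1})$. Its entries have $a=b=\omega_1,\dots,\omega_{m-1}$, respectively. These values are distinct and nonzero, so by Fact 2 the $n=m-1$ entries are distinct, lie outside $H$, and are contained in a left-right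 transversal. This completes the proof of Theorem 2. $\blacksquare$

**Example 8.** For $m=3$, the jammed state $((0\,1\,2);(1\,2))$ has $g_0=(0\,1\,2)$, $g_1=(1\,2)$, $\omega_1=1$, $\omega_2=2$. In Step 10, $g_0^{-1}0=2$, so $q=(1\,2)$ and $g_0q=(0\,1\,2)(1\,2)=(0\,1)$, with $p=1$. Step 11 turns $((0\,1),(1\,2))$ into $((0\,1),(0\,2))$.

For $m=4$, carry out Steps 10 and 11 for $G=S_4=\mathrm{Sym}\{0,1,2,3\}$, $H=\mathrm{Stab}(0)$, and the tuple $g_0=(0\,1\,2\,3)$, $g_1=(1\,2\,3)$, $g_2=(2\,3)$, with $\omega_i=i$. Here $Y_1=\mathrm{Sym}\{1,2,3\}$ and $Y_2=\mathrm{Sym}\{2,3\}$. For $j=0$: $g_0^{-1}0=3$; take $q=(1\,3)$, so $g_0q=(0\,1)(2\,3)$ and $p=(2\,3)$, and $pg_0q=(0\,1)$. For $j=1$: $g_1^{-1}1=3$; take $q=(2\,3)$, so $g_1q=(1\,2)$ and $p=1$. The tuple is now $((0\,1),(1\,2),(2\,3))$. Conjugating $(1\,2)$ by $(0\,1)$ gives $(0\,2)$, and conjugating $(2\,3)$ by $(0\,2)$ gives $(0\,3)$. The result is $((0\,1),(0\,2),(0\,3))$.
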